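\title{Undistorted embeddings of metabelian groups in constructible groups with quadratic Dehn function}

\begin{abstract}
Let $G$ be a finitely generated group of finite Pr\"ufer rank with an abelian normal subgroup $B$ such that $G/B$ is abelian, and suppose that some element of $G$ acts on $B\otimes\mathbb Q$ with no eigenvalue of complex norm $1$. We prove that $G$ embeds without distortion in a metabelian constructible group with quadratic Dehn function. This answers a question of Cleary and Mart\'inez-P\'erez. We also show that, unless $G$ is virtually cyclic, no finitely presented solvable overgroup of $G$ has subquadratic Dehn function, and that the eigenvalue condition is exactly the condition under which an undistorted embedding of the kind we construct exists.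
\end{abstract}

\section{Introduction}

Baumslag and Bieri proved that every finitely generated metabelian group of finite Pr\"ufer rank embeds in a metabelian constructible group. Such an embedding places a group of which one only knows that it is finitely generated inside a group with strong finiteness properties. Two more things can be asked of it: that it preserve the large-scale metric of the group, and that the relations of the larger group be as cheap to use as possible. This paper shows that both can be had at once under an eigenvalue condition.

\subsection{Definitions}\label{ss:defs}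

\emph{Constructible groups.} A group is \emph{constructible} if it can be built from the trivial group using finite extensions, finite amalgamated products and finite rank HNN extensions, where all the attaching subgroups involved are themselves constructible. Constructible groups are finitely presented and of type $FP_\infty$. We use two of these operations. A group with a constructible normal subgroup of finite index is constructible. If $\theta\colon C\to C'$ is an isomorphism between subgroups of $\Delta$, and $\Delta$, $C$, $C'$ are constructible, then so is the HNN extension $\langle \Delta,t\mid t\gamma t^{-1}=\theta(\gamma),\ \gamma\in C\rangle$. For instance $\mathbb Z^{j+1}$ is the HNN extension of $\mathbb Z^j$ along the identity map, so free abelian groups of finite rank are constructible.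

\emph{Rank.} A group has \emph{finite Pr\"ufer rank} if there is an integer $r$ such that every finitely generated subgroup can be generated by $r$ elements. Subgroups and quotients inherit this property with the same $r$.

\emph{Distortion.} For a finitely generated group $G$, $\|\cdot\|_G$ denotes the word length for a finite generating set. For real functions on a set write $f\preccurlyeq g$ if $f\le Mg+C$ for some constants $M\ge1$, $C\ge0$, and $f\sim g$ if $f\preccurlyeq g$ and $g\preccurlyeq f$. A finitely generated subgroup $G$ of a finitely generated group $\Delta$ is \emph{undistorted} if $\|\cdot\|_G\sim\|\cdot\|_\Delta$ on $G$, and an embedding is \emph{without distortion} if its image is undistorted. Every homomorphism $\phi\colon G\to\Delta$ of finitely generated groups satisfies $\|\phi(g)\|_\Delta\preccurlyeq\|g\|_G$, so the content of the definition is the inequality $\|\cdot\|_G\preccurlyeq\|\cdot\|_\Delta$: the larger group offers no shortcuts.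

\emph{Area and Dehn functions.} Let $S$ be an alphabet, finite or not, with a map to a group $H$ whose image generates $H$, and let $F(S)$ be the free group on $S$. For $k\ge1$, a \emph{$k$-relator} is a word over $S^{\pm1}$ of length at most $k$ that represents $1$ in $H$. The \emph{area} with respect to $k$ of a word representing $1$ is the least $m$ such that the word equals, in $F(S)$, a product of $m$ conjugates of $k$-relators. When $S$ is finite, $H$ is finitely presented if and only if for some $k$ all areas are finite, and the \emph{Dehn function} $\delta(n)$ is then the largest area of a word of length at most $n$ representing $1$. It counts how many short relations are needed to prove that a word of length $n$ is trivial. Changing $S$ or $k$ changes $\delta$ only up to the usual equivalence, under which $f$ and $g$ are equivalent if $f(n)\le Cg(Cn+C)+Cn+C$ for some $C$ and vice versa. The Dehn function is \emph{at most quadratic} if $\delta(n)\le Cn^2$ for $n\ge1$, \emph{quadratic} if moreover $\delta(n)\ge cn^2$ for some $c>0$ and all large $n$, and \emph{subquadratic} if $\delta(n)=o(n^2)$; these properties are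 invariant under the equivalence. We use the theorem of Alonso that Dehn functions of finitely presented groups are quasi-isometry invariants, in the following form: a group is finitely presented if and only if a subgroup of finite index is, and then their Dehn functions are equivalent.

\subsection{The question and the answer}

Let $G=Q\ltimes B$ be finitely generated of finite Pr\"ufer rank, with $Q$ and $B$ abelian. Then $B\otimes_{\mathbb Z}\mathbb Q$ is a finite-dimensional rational vector space, on which each element of $G$ acts, through conjugation, by a rational matrix. The eigenvalues of an element acting on $B$ are the eigenvalues of this matrix, and a subgroup acts semisimply on $B$ if the matrices of its elements are semisimple. Assume that there is a subgroup $\hat G$ with $B\le\hat G\le G$ such that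
\begin{itemize}
\item[(i)] $\hat G$ is finitely generated and acts semisimply on $B$;
\item[(ii)] some $g\in\hat G$ acts on $B$ with no eigenvalue of complex norm $1$.
\end{itemize}
Under these hypotheses it is known that $G$ embeds without distortion in a metabelian constructible group. For the solvable Baumslag--Solitar groups, Arzhantseva and Osin showed that such an undistorted embedding exists into a group with at most cubic Dehn function, and de Cornulier and Tessera improved the bound to quadratic. The question, posed in \cite{CMP}, is whether every $G$ satisfying (i) and (ii) embeds without distortion in a metabelian constructible group with quadratic Dehn function.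

The two requirements pull in opposite directions. To make fillings cheap one enlarges $B$ to a module $W$ and adjoins new elements $\tau$ that act on $W$, for instance as multiplication by a prime $p$. But then $\tau^n b\tau^{-n}=b^{p^n}$, so that $b^{p^n}$ has length $O(n)$ in the larger group, and the embedding can be undistorted only if high powers of $b$ were already that short in $G$. One therefore expects a positive answer when the elements of $B$ have logarithmic length in $G$, and this is what hypothesis (ii) turns out to provide. Hypothesis (i) and the splitting of $G\to G/B$ are not needed.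

\begin{theorem}\label{thm:B}
Let $G$ be a finitely generated group of finite Pr\"ufer rank with an abelian normal subgroup $B$ such that $Q=G/B$ is abelian. Suppose that some $g_0\in G$ acts on $B\otimes\mathbb Q$ with no eigenvalue of complex norm $1$. Then $G$ embeds without distortion in a metabelian constructible group with quadratic Dehn function.
\end{theorem}

Taking $g_0=g$ answers the question.

\begin{corollary}\label{cor:A}
Let $G=Q\ltimes B$ be finitely generated of finite Pr\"ufer rank, with $Q$ and $B$ abelian, and suppose that there is a subgroup $B\le\hat G\le G$ satisfying \textup{(i)} and \textup{(ii)}. Then $G$ embeds without distortion in a metabelian constructible group with quadratic Dehn function.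
\end{corollary}

The target group is explicit. When $B$ is torsion-free it is $(Q\times\mathbb Z^{\Pi})\ltimes\mathbb Z[1/N]^d$, where $d=\dim B\otimes\mathbb Q$, $\Pi$ is a suitable finite set of at least two primes with product $N$, and the basis elements of $\mathbb Z^\Pi$ act as multiplication by the primes in $\Pi$. Its Dehn function is bounded by viewing it as a discrete cocompact subgroup of a locally compact group of the following kind.

\begin{definition}\label{def:tame}
Let $V=\bigoplus_{j\in J}V_j$ with $J$ finite, where each $V_j$ is a finite-dimensional normed space over a nondiscrete locally compact field $k_j$ whose topology is given by a multiplicative absolute value. Let $P$ be a finitely generated abelian group, with the discrete topology, acting $k_j$-linearly on each $V_j$. The group $H=P\ltimes V$ is \emph{$2$-tame} if for all $i,j\in J$, possibly equal, there is an element $a_{ij}=a_{ji}\in P$ of operator norm at most $\frac12$ on both $V_i$ and $V_j$. A group is \emph{of type $(\star)$} if it has a subgroup of finite index $\Gamma=P\ltimes W$, where $P\ltimes V$ is $2$-tame and $W\le V$ is a $P$-invariant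 discrete cocompact subgroup.
\end{definition}

Our second result says that the quadratic bound cannot be lowered, and that the eigenvalue hypothesis is the right one for this method.

\begin{theorem}\label{thm:C}
\begin{itemize}
\item[(1)] If the group $G$ in Theorem~\ref{thm:B} is not virtually cyclic, then no finitely presented solvable group containing $G$ has subquadratic Dehn function.
\item[(2)] Groups of type $(\star)$ are finitely presented with at most quadratic Dehn function. Let $G$, $B$, $Q$ be as in Theorem~\ref{thm:B}, but without assuming that $g_0$ exists. The following are equivalent: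
\begin{itemize}
\item[(a)] some $g_0\in G$ acts on $B\otimes\mathbb Q$ with no eigenvalue of complex norm $1$;
\item[(b)] $\|b^n\|_G=O(\log(n+1))$, $n\ge1$, for every $b\in B$;
\item[(c)] $G$ embeds without distortion in a group of type $(\star)$ so that a subgroup of finite index of $B$ is mapped into $W$.
\end{itemize}
\end{itemize}
\end{theorem}

The exception in (1) occurs only when $B\otimes\mathbb Q=0$. Indeed, if $G$ is virtually cyclic and $B$ is infinite, then $B$ has finite index, so a power of $g_0$ lies in $B$ and acts trivially, and all eigenvalues of $g_0$ are roots of unity.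

Section~\ref{s:example} carries out the whole argument by hand for the group $\langle a,t\mid tat^{-1}=a^2\rangle$. Section~\ref{s:tame} proves the quadratic bound for $2$-tame groups and their discrete cocompact subgroups. Sections~\ref{s:torsion}--\ref{s:proofB} construct the embedding and prove Theorem~\ref{thm:B}; the main estimate is Proposition~\ref{prop:log}. Section~\ref{s:proofC} proves Theorem~\ref{thm:C}.

In a semidirect product $P\ltimes V$ with $V$ abelian we write $V$ additively and elements as $xf$ with $x\in V$, $f\in P$, so that $fxf^{-1}=f\cdot x$ and $(xf)(yg)=(x+f\cdot y)(fg)$. Commutators are $[x,y]=xyx^{-1}y^{-1}$.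

\section{Costs and abelian groups}\label{s:words}

Fix an alphabet $S$ generating a group, and $k\ge1$. For words $u,u'$ representing the same element we say that $u\equiv u'$ \emph{at cost $m$} if $uu'^{-1}$ has area at most $m$. The relation is symmetric, because the inverse of a $k$-relator is a $k$-relator. If $u\equiv u'$ at cost $m$ then $xuy\equiv xu'y$ at cost $m$, because $(xuy)(xu'y)^{-1}=x(uu'^{-1})x^{-1}$ in $F(S)$. Costs add along a chain $u\equiv u'\equiv u''$, because $uu''^{-1}=(uu'^{-1})(u'u''^{-1})$. Free reductions cost nothing, and increasing $k$ does not increase costs.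

All quadratic terms in this paper come from reordering letters in an abelian group. The bound on the conjugators in the next lemma is needed only in Section~\ref{s:proofC}.

\begin{lemma}\label{lem:abelian}
Let $S$ be a finite alphabet generating an abelian group $P$. There are constants $k$ and $C$ such that every word of length $n\ge1$ over $S^{\pm1}$ representing $1$ equals, in $F(S)$, a product of at most $Cn^2$ words $yry^{-1}$, where $r$ is a $k$-relator and $|y|\le Cn$.
\end{lemma}

\begin{proof}
Let $S=\{s_1,\dots,s_\mu\}$ and $s^\nu=s_1^{\nu_1}\cdots s_\mu^{\nu_\mu}$ for $\nu\in\mathbb Z^\mu$. A word $x$ of length $m$ with exponent vector $\nu(x)$ is turned into $s^{\nu(x)}$ by at most $m^2$ transpositions of adjacent letters followed by free reduction. Since $y\sigma\sigma'z=(y[\sigma,\sigma']y^{-1})\,y\sigma'\sigma z$ in $F(S)$, we get $x=\Pi_x\,s^{\nu(x)}$, where $\Pi_x$ is a product of at most $m^2$ conjugates of $4$-relators by words of length at most $m$.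

Let $\lambda_1,\dots,\lambda_t$ be a basis of the kernel $\Lambda$ of $\mathbb Z^\mu\to P$, and let $k\ge4$ bound the lengths of the words $s^{\lambda_l}$. Let $w$ have length $n$ and represent $1$. Then $\nu(w)=\sum c_l\lambda_l\in\Lambda$, and $\sum|c_l|\le cn$ for a constant $c$, because the coordinates $c_l$ are restrictions of linear forms on $\mathbb R^\mu$. The word $w'=\prod_l(s^{\lambda_l})^{c_l}$ is a product of at most $cn$ $k$-relators, has length at most $kcn$, and satisfies $\nu(w')=\nu(w)$. Hence $w=\Pi_w\Pi_{w'}^{-1}w'$ is a product of at most $n^2+(kcn)^2+cn$ words of the required form.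
\end{proof}

\begin{lemma}\label{lem:retract}
Let $\Delta$ be a finitely presented group with a subgroup $\langle x,y\rangle\cong\mathbb Z^2$ and a homomorphism $\rho\colon\Delta\to\langle x,y\rangle$ fixing $x$ and $y$. Then the Dehn function of $\Delta$ is at least $cn^2$ for some $c>0$ and all large $n$.
\end{lemma}

\begin{proof}
Take a finite generating alphabet $S\ni x,y$ and $k$ such that all areas are finite. Choose for each $s\in S$ a word over $\{x,y\}^{\pm1}$ representing $\rho(s)$, with $x\mapsto x$ and $y\mapsto y$; this defines a homomorphism $\tilde\rho\colon F(S)\to F(x,y)$. A word $w$ over $\{x,y\}^{\pm1}$ traces a lattice path from the origin in the $(X,Y)$-plane; let $\alpha(w)=\int X\,dY$ along it. Free reduction does not change $\alpha$. On words tracing closed paths, $\alpha$ is additive, and it is invariant under conjugation because $\oint(X+X_0)\,dY=\oint X\,dY$. Let $c_0$ be the maximum of $|\alpha(\tilde\rho(r))|$ over the finitely many $k$-relators $r$ of $\Delta$. If $[x^n,y^n]$ is a product of $m$ conjugates of $k$-relators, then applying $\alpha\circ\tilde\rho$ gives $n^2=\alpha([x^n,y^n])\le c_0m$.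 So $\delta(4n)\ge n^2/c_0$.
\end{proof}

\section{The smallest case: $\mathbb Z\ltimes\mathbb Z[1/2]$ inside $\mathbb Z^2\ltimes\mathbb Z[1/6]$}\label{s:example}

Let $G=\langle a,t\mid tat^{-1}=a^2\rangle=\langle t\rangle\ltimes B$ with $B=\mathbb Z[1/2]$, where $a=1\in B$ and $t$ acts as multiplication by $2$. The element $t$ has the single eigenvalue $2$. The word $w_n=[t^nat^{-n},a]$ has length $4n+4$ and represents $1$. The direct way to fill it rewrites $t^nat^{-n}$ as $a^{2^n}$, which takes $2^n-1$ applications of the relator. We adjoin an element $u$ acting as multiplication by $3$: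
\[
G\ \le\ \Gamma=\langle t,u\rangle\ltimes\mathbb Z[1/6],\qquad\langle t,u\rangle\cong\mathbb Z^2 .
\]
Conjugation by $u$ maps $G$ into itself, fixing $t$ and multiplying $B$ by $3$, and $\Gamma$ is the corresponding HNN extension of $G$, just as $G$ is an HNN extension of $\langle a\rangle$ (Lemma~\ref{lem:constr} proves this in general). So $\Gamma$ is constructible.

\emph{No distortion.} Let $|\cdot|_\infty$ be the usual absolute value and $|\cdot|_p$ the $p$-adic one, with $|p|_p=1/p$. Let $0\ne b\in B$ and $n=\lceil\log_2(1+\max(|b|_\infty,|b|_2))\rceil$. In the binary expansion of $\pm b$ the highest nonzero digit has index at most $\log_2|b|_\infty$ and the lowest has index $-\log_2|b|_2$. So $\pm b=\sum_{k=-n}^n\varepsilon_k2^k$ with $\varepsilon_k\in\{0,1\}$, and this element is represented by the word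
\[
t^{-n}a^{\varepsilon_{-n}}\,t\,a^{\varepsilon_{-n+1}}\,t\cdots t\,a^{\varepsilon_n}\,t^{-n}
\]
of length at most $6n+1$. Conversely, a word of length $\ell$ in $a,t,u$ representing $b$ writes $b$ as a sum of at most $\ell$ terms $\pm2^i3^j$ with $|i|+|j|\le\ell$, so $|b|_\infty\le\ell3^\ell$, $|b|_2\le2^\ell$ and $n=O(1+\ell)$. Thus $\|b\|_G\preccurlyeq\|b\|_\Gamma$ on $B$. For $h=bt^i$ we have $|i|\le\|h\|_\Gamma$ and $\|b\|_\Gamma\le2\|h\|_\Gamma$, so $G$ is undistorted. The new generator gives no shortcut because $t$ already reaches every element of $B$ in logarithmic time. The $3$-adic absolute value plays no part: it is bounded by $1$ on $B$.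

\emph{A quadratic filling.} The group $\mathbb Z[1/6]$ is discrete and cocompact in $V=\mathbb R\times\mathbb Q_2\times\mathbb Q_3$ (Lemma~\ref{lem:lattice}), so $\Gamma$ is discrete and cocompact in $H=\langle t,u\rangle\ltimes V$. The gain in passing to $H$ is that the real, $2$-adic and $3$-adic parts of a number can be handled separately. As letters take $t$, $u$ and $[x]_v$ for $v\in\{\infty,2,3\}$ and $x$ in the $v$-th factor with $|x|_v\le1$; let $k=6$. Replace $a$ by $[1]_\infty[1]_2[1]_3$. Then $t^nat^{-n}$ becomes, freely, $\alpha_\infty\alpha_2\alpha_3$ with $\alpha_v=t^n[1]_vt^{-n}$, and we have to move each $\alpha_v$ past each $[1]_{v'}$.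

For $v=2,3$ we have $|2|_v\le1$, so $t[x]_vt^{-1}\equiv[2x]_v$ at cost $1$ and $\alpha_v\equiv[2^n]_v$ at cost $n$; a single letter $[\,\cdot\,]_v$ commutes with a letter $[\,\cdot\,]_{v'}$ at cost $1$. The word $\alpha_\infty$ represents a large real number and is not equivalent to a letter. Instead we bring the other letter to the same scale. For $v'=\infty,3$ we have $|2^{-1}|_{v'}\le1$, so $[1]_{v'}\equiv t^n[2^{-n}]_{v'}t^{-n}$ at cost $n$, and
\[
\alpha_\infty[1]_{v'}\equiv t^n[1]_\infty[2^{-n}]_{v'}t^{-n}\equiv t^n[2^{-n}]_{v'}[1]_\infty t^{-n}\equiv[1]_{v'}\alpha_\infty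
\]
at cost $2n+1$. For $v'=2$ this fails, since $|2^{-n}|_2=2^n$. With $t$ alone there is no common scale: $t^i$ contracts $\mathbb R$ only for $i<0$ and $\mathbb Q_2$ only for $i>0$, so $\langle t\rangle\ltimes(\mathbb R\times\mathbb Q_2)$ is not $2$-tame. Now use $u$. We have $u^{-n}t^n\equiv(u^{-1}t)^n$ by $n(n-1)/2$ transpositions, and $u^{-1}t$ multiplies by $2/3$, so
\[
\alpha_\infty=u^n\,(u^{-n}t^n)[1]_\infty(u^{-n}t^n)^{-1}\,u^{-n}\equiv u^n\big[(2/3)^n\big]_\infty u^{-n}
\]
at cost $n(n-1)+n=n^2$. Also $[1]_2\equiv u^n[3^{-n}]_2u^{-n}$ at cost $n$, as $|3|_2=1$. At this common scale the two letters commute at cost $1$. So $w_n$ has area $O(n^2)$ in $H$, and Proposition~\ref{prop:cocompact} carries such bounds over to $\Gamma$.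

The element $t^iu^j$ contracts $\mathbb Q_2$ if $i>0$, $\mathbb Q_3$ if $j>0$, and $\mathbb R$ if $i\log2+j\log3<0$. No element contracts all three factors, but any two of these half-planes meet: the multipliers $2/9$, $3/8$ and $6$ have absolute value at most $\frac12$ at the pairs $(\infty,2)$, $(\infty,3)$ and $(2,3)$. So $H$ is $2$-tame. The general proof has the same three parts. What has to be supplied is a filling for all words, an embedding when $G$ does not split or $B$ has torsion, and a substitute for binary expansions.

\section{Quadratic fillings in $2$-tame groups}\label{s:tame}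

Let $H=P\ltimes V$ with $V=\bigoplus_jV_j$ as in Definition~\ref{def:tame}, and let $|x|=\max_j|x_j|$ for $x=\sum x_j\in V$. Closed balls in $V$ are compact, since each $V_j$ is finite-dimensional over a nondiscrete locally compact field. We first note that words of length $n$ reach only vectors of exponential size; tameness is not needed for this.

\begin{lemma}\label{lem:size}
Let $h_t=x_tf_t\in H$ for $1\le t\le n$, where $|x_t|\le R$ and $f_t\in P$ has operator norm at most $\lambda\ge1$ on each $V_j$. Then $h_1\cdots h_n=xf_1\cdots f_n$ with $|x|\le nR\lambda^n$.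
\end{lemma}

\begin{proof}
We have $x=\sum_tf_1\cdots f_{t-1}\cdot x_t$.
\end{proof}

The next theorem is in the spirit of de Cornulier and Tessera; we give a full proof.

\begin{theorem}\label{thm:tame}
Let $H=P\ltimes V$ be $2$-tame. There are a generating alphabet $S$ with compact image in $H$ and constants $k$, $C$ such that
\begin{itemize}
\item[(1)] every word of length $n\ge1$ over $S^{\pm1}$ representing $1$ has area at most $Cn^2$ with respect to $k$;
\item[(2)] every $x\in V$ has word length $\|x\|_S\le C(1+\log(1+|x|))$.
\end{itemize}
\end{theorem}

\begin{proof}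
Let $D_j$ be the closed unit ball of $V_j$, let $S_P$ be a finite generating set of $P$ containing all $a_{ij}$, and let $S$ be the disjoint union of $S_P$ and the $D_j$. Letters from $D_j$ are written $[s]$. Put $a_j=a_{jj}$. Since $V_j=\bigcup_na_j^{-n}D_j$, the alphabet $S$ generates $H$. Let $\lambda\ge2$ bound the operator norms of the elements of $S_P^{\pm1}$ on all $V_j$. Let $k\ge4$ be at least the constant of Lemma~\ref{lem:abelian} for $S_P$; it is enlarged once more at the end. Constants implied in $O(\cdot)$ depend only on these choices, and $\ell\ge1$ throughout.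

A \emph{$j$-spelling} of $x\in V_j$ is a word $u[s]u^{-1}$ with $u$ a word over $S_P^{\pm1}$, $s\in D_j$ and $u\cdot s=x$; its \emph{depth} is $|u|$. If $|x|\le2^n$, then $a_{ij}^{-n}[a_{ij}^nx]a_{ij}^n$ is a $j$-spelling of $x$ of depth $n$, for every $i\in J$. The plan is to show that all spellings of a vector are equivalent at quadratic cost, to build a normal form out of spellings, and to multiply normal forms at quadratic cost.

\emph{Step 1: if $|u|\le\ell$ and both $s$ and $u\cdot s$ lie in $D_j$, then $u[s]u^{-1}\equiv[u\cdot s]$ at cost $O(\ell^2)$.} One would like to absorb the letters of $u$ one at a time, using $4$-relators $\sigma[x]\sigma^{-1}[\sigma x]^{-1}$ with $\sigma\in S_P^{\pm1}$. The difficulty is that the intermediate vectors may leave $D_j$, where they are no longer letters. So we shrink $s$ first. Let $c=a_j$, let $\kappa$ be an integer with $2^\kappa\ge\lambda$, and let $M=\kappa\ell$. Since $cD_j\subset D_j$, for $x\in D_j$ we have $c^M[x]c^{-M}\equiv[c^Mx]$ at cost $M$. Therefore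
\[
u[s]u^{-1}=uc^{-M}\big(c^M[s]c^{-M}\big)c^Mu^{-1}\equiv uc^{-M}[c^Ms]c^Mu^{-1}\equiv c^{-M}\big(u[c^Ms]u^{-1}\big)c^M ,
\]
first at cost $M$, then at cost $2M\ell$ by transposing the letters of $u^{\pm1}$ with those of $c^{\mp M}$. Write $u=\sigma_1\cdots\sigma_q$ with $q\le\ell$. Each vector $\sigma_t\cdots\sigma_qc^Ms$ has norm at most $\lambda^\ell2^{-\kappa\ell}\le1$, so the letters can now be absorbed from the inside: $u[c^Ms]u^{-1}\equiv[uc^Ms]$ at cost $q$. As $P$ is abelian, $uc^Ms=c^M(us)$, and since $us\in D_j$ we have $c^{-M}[c^M(us)]c^M\equiv c^{-M}c^M[us]c^{-M}c^M=[us]$ at cost $M$. The total is at most $2\kappa\ell+2\kappa\ell^2+\ell$.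

\emph{Step 2: two $j$-spellings of depth at most $\ell$ of the same vector are equivalent at cost $O(\ell^2)$.} Let $u\cdot s=u'\cdot s'$. Step~1 for the word $u'^{-1}u$, of length at most $2\ell$, gives $u'^{-1}u[s]u^{-1}u'\equiv[s']$. Multiply by $u'$ on the left and by $u'^{-1}$ on the right.

\emph{Step 3: normal forms.} For $x\in V_j$ let $\hat x=a_j^{-n}[a_j^nx]a_j^n$ with $n\ge0$ minimal such that $a_j^nx\in D_j$; then $n\le1+\log_2\max(1,|x|)$. For $f\in P$ let $\hat f$ be a shortest word over $S_P^{\pm1}$ representing $f$. Number $J=\{1,\dots,\mu\}$. For $h=xf$ with $x=\sum x_j$ let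
\[
\mathcal N(h)=\hat x_1\cdots\hat x_\mu\,\hat f ,
\]
a word representing $h$. For $f=1$ the bound on $n$ gives (2). If $\|h\|_S\le\ell$, then $|\hat f|\le\ell$, by deleting the letters $[s]^{\pm1}$ from a word for $h$, and $|x|\le\ell\lambda^\ell$ by Lemma~\ref{lem:size}. Hence $|\mathcal N(h)|\le C_0\ell$ for a constant $C_0$.

\emph{Step 4: if $\|h_1\|_S,\|h_2\|_S\le\ell$, then $\mathcal N(h_1)\mathcal N(h_2)\equiv\mathcal N(h_1h_2)$ at cost at most $C_1\ell^2$.} Let $h_1=xf$ and $h_2=yg$, so $h_1h_2=z\,(fg)$ with $y'=f\cdot y$ and $z=x+y'$. The vectors $x,y,y',z$ have norm at most $2\ell\lambda^{2\ell}$; fix an integer $n=O(\ell)$ with $2^n\ge2\ell\lambda^{2\ell}$. All spellings below have depth $O(\ell)$. In $F(S)$,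
\[
\mathcal N(h_1)\mathcal N(h_2)=\hat x_1\cdots\hat x_\mu\;(\hat f\hat y_1\hat f^{-1})\cdots(\hat f\hat y_\mu\hat f^{-1})\;\hat f\hat g .
\]
We apply the following moves, each at cost $O(\ell^2)$, at most $\mu^2+2\mu+1$ times in all.
\begin{itemize}
\item The word $\hat f\hat y_j\hat f^{-1}$ is a $j$-spelling of $y'_j$, so it is equivalent to $\widehat{y'_j}$ by Step~2.
\item $\hat f\hat g\equiv\widehat{fg}$ by Lemma~\ref{lem:abelian}, since $|\hat f|+|\hat g|+|\widehat{fg}|\le4\ell$.
\item For $i>j$, move $\widehat{y'_j}$ to the left past $\hat x_i$. With $a=a_{ij}$, Step~2 gives $\hat x_i\equiv a^{-n}[a^nx_i]a^n$ and $\widehat{y'_j}\equiv a^{-n}[a^ny'_j]a^n$. The product of these words is freely $a^{-n}[a^nx_i][a^ny'_j]a^n$; transpose the two middle letters by a $4$-relator and return by Step~2. This is the only use of $a_{ij}$ with $i\ne j$.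
\item Once $\hat x_j$ and $\widehat{y'_j}$ are adjacent, Step~2 with $a=a_j$ gives $\hat x_j\widehat{y'_j}\equiv a^{-n}[s][s']a^n$ with $s=a^nx_j$, $s'=a^ny'_j$ and $s+s'=a^nz_j\in D_j$. Apply the $3$-relator $[s][s'][s+s']^{-1}$, and then Step~2 to reach $\hat z_j$.
\end{itemize}
The result is $\hat z_1\cdots\hat z_\mu\widehat{fg}=\mathcal N(h_1h_2)$.

\emph{Step 5: Gromov's trick.} Multiplying the $n$ letters of a word one after another into the normal form would cost $O(n^3)$; halving the word does better. Let $\varphi(\ell)$ be the supremum, over words $u$ of length at most $\ell$, of the least cost of $u\equiv\mathcal N(h_u)$, where $h_u\in H$ is the element represented by $u$. Enlarge $k$ so that $k\ge1+C_0$. For $|u|\le1$ the word $u\,\mathcal N(h_u)^{-1}$ is then a $k$-relator, so $\varphi(1)\le1$. A word of length at most $2\ell$ is a product $u_1u_2$ with $|u_1|,|u_2|\le\ell$, and Step~4 gives $\varphi(2\ell)\le2\varphi(\ell)+C_1\ell^2$. By induction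
\[
\varphi(2^e)\le2^e+C_1\sum_{t=0}^{e-1}2^t4^{e-1-t}\le2^e+\tfrac12C_14^e\le C_24^e .
\]
Choosing $e$ with $n\le2^e<2n$ gives $\varphi(n)\le4C_2n^2$. If $u$ has length $n$ and represents $1$, then $u\equiv\mathcal N(1)=[0]\cdots[0]$ at cost $4C_2n^2$, and $\mathcal N(1)$ is a product of $\mu$ relators of length $1$.
\end{proof}

To pass to a discrete subgroup we push every vertex of a filling in $H$ to a nearby point of the subgroup. A subgroup $\Gamma\le H$ is \emph{cocompact} if $H=\Gamma\Omega$ for a compact set $\Omega$. A discrete subgroup is closed, so it meets every compact set in a finite set.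

\begin{proposition}\label{prop:cocompact}
Let $H$ be $2$-tame, with $S$ as in Theorem~\ref{thm:tame}, and let $\Gamma\le H$ be discrete and cocompact. Then $\Gamma$ is finitely presented with at most quadratic Dehn function, and $\|\cdot\|_\Gamma\sim\|\cdot\|_S$ on $\Gamma$.
\end{proposition}

\begin{proof}
Let $H=\Gamma\Omega$ with $\Omega$ compact and $1\in\Omega$. Choose $\pi\colon H\to\Gamma$ with $h\in\pi(h)\Omega$ for all $h$ and $\pi(\gamma)=\gamma$ for $\gamma\in\Gamma$. Let $\bar S$ be the image of $S$ in $H$, and let $S_\Gamma=\Gamma\cap\Omega\bar S\Omega^{-1}$, a finite set, which we use as an alphabet. For $h\in H$ and $s\in S$, write $h=\pi(h)\omega$ and $hs=\pi(hs)\omega'$; then $\pi(h)^{-1}\pi(hs)=\omega s\omega'^{-1}\in S_\Gamma$. Let $\Phi_h(s)$ be this letter, and let $\Phi_h(s^{-1})$ be the formal inverse of the letter $\Phi_{hs^{-1}}(s)$; it represents $\pi(h)^{-1}\pi(hs^{-1})$. Extend to words by $\Phi_h(xy)=\Phi_h(x)\Phi_{hx}(y)$, where $hx$ is the product of $h$ and the element represented by $x$. Then $\Phi_h(x)$ has the same length as $x$ and represents $\pi(h)^{-1}\pi(hx)$. Moreover $\Phi_h(ss^{-1})=\Phi_h(s)\Phi_h(s)^{-1}$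 and $\Phi_h(s^{-1}s)=\Phi_{hs^{-1}}(s)^{-1}\Phi_{hs^{-1}}(s)$, so $\Phi_h$ is well defined as a map $F(S)\to F(S_\Gamma)$, and $\Phi_{hx}(x^{-1})=\Phi_h(x)^{-1}$.

If $x$ represents $\gamma\in\Gamma$, then $\Phi_1(x)$ represents $\gamma$. So $S_\Gamma$ generates $\Gamma$ and $\|\gamma\|_{S_\Gamma}\le\|\gamma\|_S$. Conversely $\|\gamma\|_S\le\ell_0\|\gamma\|_{S_\Gamma}$, where $\ell_0\ge1$ bounds the $S$-lengths of the elements of $S_\Gamma$.

Let $w=\sigma_1\cdots\sigma_n$ be a word over $S_\Gamma^{\pm1}$ representing $1$. Replace each $\sigma_i$ by a word $x_i$ over $S^{\pm1}$ of length at most $\ell_0$ representing the same element, and let $x=x_1\cdots x_n$. By Theorem~\ref{thm:tame}, $x=\prod_{j\le M}u_jr_ju_j^{-1}$ in $F(S)$ with $k$-relators $r_j$ and $M\le C\ell_0^2n^2$. Each factor represents $1$, and $u_jr_j$ represents the same element as $u_j$, so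
\[
\Phi_1(x)=\prod_{j\le M}\Phi_1(u_j)\,\Phi_{u_j}(r_j)\,\Phi_1(u_j)^{-1},
\]
where $\Phi_{u_j}(r_j)$ is a word of length at most $k$ representing $\pi(u_j)^{-1}\pi(u_j)=1$. On the other hand $\Phi_1(x)=\prod_i\Phi_{\gamma_i}(x_i)$ with $\gamma_i=\sigma_1\cdots\sigma_{i-1}\in\Gamma$, and $\Phi_{\gamma_i}(x_i)$ has length at most $\ell_0$ and represents $\pi(\gamma_i)^{-1}\pi(\gamma_i\sigma_i)=\sigma_i$, because $\pi$ fixes $\Gamma$. So $w\equiv\Phi_1(x)$ at cost $n$, and $w$ has area at most $M+n$ with respect to $\max(k,\ell_0+1)$.
\end{proof}

\begin{corollary}\label{cor:star}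
A group of type $(\star)$ is finitely presented with at most quadratic Dehn function.
\end{corollary}

\begin{proof}
Let $\Gamma=P\ltimes W\le H=P\ltimes V$ be as in Definition~\ref{def:tame}, with $V=W+\Omega$ and $\Omega$ compact. Then $\Gamma$ is discrete in $H$. Given $xf\in H$, write $f^{-1}\cdot x=w+\omega$; then $xf=f\,(f^{-1}\cdot x)=(fw)\,\omega\in\Gamma\Omega$. Apply Proposition~\ref{prop:cocompact} and Alonso's theorem.
\end{proof}

\section{Removing the torsion of $B$}\label{s:torsion}

Let $G$, $B$, $Q$ be as in Theorem~\ref{thm:B}, with Pr\"ufer rank at most $r$; the element $g_0$ is not used in this section. The target group will see $B$ only through its image in $V_{\mathbb Q}=B\otimes\mathbb Q$, which kills the torsion subgroup $B_{\mathrm{tor}}$. We show that the torsion can be recorded in a second, virtually abelian, factor.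

\begin{lemma}\label{lem:torsion}
The $\mathbb Z[Q]$-module $B$ is finitely generated, $\dim V_{\mathbb Q}\le r$, and there is $m\ge1$ such that $B_{\mathrm{tor}}$ and $B/mB$ are finite and $mB\cap B_{\mathrm{tor}}=0$. The group $A=G/mB$ is metabelian and has a central subgroup $Z$ of finite index that is free abelian of finite rank. If $\bar G=G/B_{\mathrm{tor}}$ embeds without distortion in a finitely generated group $\Gamma$, then $G\to\bar G\times A\to\Gamma\times A$ is an embedding without distortion.
\end{lemma}

\begin{proof}
The kernel of a surjection from a finitely generated group to a finitely presented group is the normal closure of a finite set. As $B$ is abelian, this says that $B$ is a finitely generated $\mathbb Z[Q]$-module. Elements of $B$ that are linearly independent in $V_{\mathbb Q}$ generate a free abelian group, so there are at most $r$ of them. The ring $\mathbb Z[Q]$ is a finitely generated commutative ring, hence Noetherian by Hilbert's basis theorem, so the submodule $B_{\mathrm{tor}}$ is finitely generated, and it is killed by a common multiple $m$ of the orders of its generators. In an abelian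 group of exponent dividing $m$ and rank at most $r$, every finitely generated subgroup has order at most $m^r$, so the group itself has order at most $m^r$. This applies to $B_{\mathrm{tor}}$ and to $B/mB$. If $mb\in B_{\mathrm{tor}}$, then $b\in B_{\mathrm{tor}}$, so $mb=0$.

The commutator subgroup $[A,A]\le B/mB$ is abelian and finite. The conjugates of an element $s\in A$ lie in $s[A,A]$, so its centralizer has finite index. The center of $A$ is the intersection of the centralizers of finitely many generators, so it has finite index, is finitely generated, and contains a free abelian subgroup $Z$ of finite index.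

The kernel of $G\to\bar G\times A$ is $B_{\mathrm{tor}}\cap mB=0$. Since $G\to\bar G$ has finite kernel, lifting a shortest word for $\bar g$ gives $\|g\|_G\preccurlyeq\|\bar g\|_{\bar G}$, and $\|\bar g\|_{\bar G}\preccurlyeq\|\bar g\|_\Gamma\preccurlyeq\|g\|_{\Gamma\times A}$ by assumption and by projecting to $\Gamma$.
\end{proof}

The pair $(\bar G,B/B_{\mathrm{tor}})$ has the same $Q$ and the same $Q$-module $V_{\mathbb Q}$, so it satisfies the hypotheses of Theorem~\ref{thm:B}. \emph{In Sections~\ref{s:target} and~\ref{s:log} we assume that $B$ is torsion-free}, so that $B\subset V_{\mathbb Q}$.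

\section{The target group and the embedding}\label{s:target}

\subsection{Definition of $\Gamma$}

Choose a basis of $V_{\mathbb Q}$, so $V_{\mathbb Q}=\mathbb Q^d$, and let $L=\mathbb Z^d$. Let $q_0\in Q$ be the image of $g_0$. Since $1$ is not an eigenvalue of $q_0$, the map $1-q_0$ is invertible on $V_{\mathbb Q}$. Choose a finite set $\Pi$ of primes with $|\Pi|\ge2$ and product $N$ such that the ring $\mathbb Z[1/N]$ contains the matrix entries of a finite generating set of $Q$ and of the inverses of these generators, the matrix entries of $(1-q_0)^{-1}$, and the coordinates of a finite generating set of the module $B$. Put $W=\mathbb Z[1/N]^d$. Then $W$ is $Q$-invariant, $B\subset W$, and $1-q_0$ is an automorphism of $W$.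

Let $T$ be the free abelian group with basis $\tau_p$, $p\in\Pi$, and let $\tau_p$ act on $V_{\mathbb Q}$ as multiplication by $p$. This action preserves $W$ and commutes with $Q$. Put
\[
P=Q\times T,\qquad\Gamma=P\ltimes W .
\]
Let $V_\infty=V_{\mathbb Q}\otimes\mathbb R$, $V_p=V_{\mathbb Q}\otimes\mathbb Q_p$, $V=V_\infty\oplus\bigoplus_{p\in\Pi}V_p$ and $H=P\ltimes V$, with $W$ embedded diagonally in $V$. Fix norms on $V_\infty$ and the $V_p$; in this section any choice will do. For the group of Section~\ref{s:example} one can take $\Pi=\{2,3\}$; the resulting $\Gamma$ has an extra generator $\tau_2$ acting like $t$, which we left out there.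

\begin{lemma}\label{lem:lattice}
The subgroup $W$ is discrete and cocompact in $V$. For every finitely generated abelian group $Z$ acting trivially on $V$, the group $(P\times Z)\ltimes V$ is $2$-tame.
\end{lemma}

\begin{proof}
For the first claim it suffices to treat $\mathbb Z[1/N]$ in $\mathbb R\times\prod_{p\in\Pi}\mathbb Q_p$. An element of $\mathbb Z[1/N]$ lying in $\mathbb Z_p$ for all $p\in\Pi$ is an integer, so the open set $(-1,1)\times\prod\mathbb Z_p$ contains only $0$. Given $(x_\infty,(x_p))$, choose $y_p\in\mathbb Z[1/p]$ with $x_p-y_p\in\mathbb Z_p$. Since $y_p\in\mathbb Z_{p'}$ for $p'\ne p$, the sum $y=\sum y_p$ satisfies $x_p-y\in\mathbb Z_p$ for all $p$. Adding to $y$ the integer part of $x_\infty-y$ brings the difference into the compact set $[0,1]\times\prod\mathbb Z_p$.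

An element of $T$ acts on $V_\infty$ and $V_p$ as a rational scalar, with operator norm its real or $p$-adic absolute value. For two primes $p,p'\in\Pi$, equal or not, the scalar $N$ has $|N|_p,|N|_{p'}\le\frac12$. For the pairs $(\infty,p)$ and $(\infty,\infty)$ pick $p'\in\Pi\setminus\{p\}$ and $e$ with $p'^{\,e}\ge2p$; the scalar $p/p'^{\,e}$ has real absolute value at most $\frac12$ and $p$-adic absolute value $1/p\le\frac12$.
\end{proof}

The pair $(\infty,p)$ is where $|\Pi|\ge2$ is needed: a power of $p$ has $|p^i|_\infty|p^i|_p=1$.

\subsection{Constructibility}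

The group $W$ is obtained from $L$ by inverting finitely many commuting injective endomorphisms, and inverting one of them is an HNN extension.

\begin{lemma}\label{lem:constr}
Let $F$ be a free abelian group with basis $f_1,\dots,f_s$ acting on an abelian group $W$. Let $L\le W$ be free abelian of finite rank, with $f_iL\subset L$ for all $i$ and $W=\sum_{f\in F}fL$. Then $F\ltimes W$ is constructible.
\end{lemma}

\begin{proof}
Let $F_j=\langle f_1,\dots,f_j\rangle$, $W_j=\sum_{f\in F_j}fL$ and $\Gamma_j=F_j\ltimes W_j$, the subgroup generated by $L$ and $f_1,\dots,f_j$. Then $\Gamma_0=L$ is constructible and $\Gamma_s=F\ltimes W$. Suppose that $\Gamma_j$ is constructible. We have $f_{j+1}W_j=\sum_{f\in F_j}ff_{j+1}L\subset W_j$, and $f_{j+1}$ centralizes $F_j$, so conjugation by $f_{j+1}$ restricts to an injective endomorphism $\theta$ of $\Gamma_j$. Let $E=\langle\Gamma_j,t\mid t\gamma t^{-1}=\theta(\gamma),\ \gamma\in\Gamma_j\rangle$. It is constructible, since the attaching subgroups $\Gamma_j$ and $\theta(\Gamma_j)\cong\Gamma_j$ are. The map $E\to\Gamma_{j+1}$ that is the inclusion on $\Gamma_j$ and sends $t$ to $f_{j+1}$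 is a surjective homomorphism. The relations $t\gamma=\theta(\gamma)t$ and $\gamma t^{-1}=t^{-1}\theta(\gamma)$ move all letters $t$ to the right and all letters $t^{-1}$ to the left, so every element of $E$ has the form $t^{-a}\gamma t^b$ with $a,b\ge0$ and $\gamma\in\Gamma_j$. If such an element maps to $1$, then the exponent of $f_{j+1}$ in its image in $F$ gives $a=b$; then $\gamma$ is conjugate to $1$ in $\Gamma_{j+1}$, so $\gamma=1$ and the element is trivial. Thus $\Gamma_{j+1}\cong E$.
\end{proof}

\begin{proposition}\label{prop:constr}
Let $A$ be a metabelian group with a central subgroup $Z$ of finite index that is free abelian of finite rank. Then $\Gamma\times A$ is metabelian and constructible.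
\end{proposition}

\begin{proof}
The commutator subgroup of $\Gamma$ lies in $W$, so $\Gamma$ and $\Gamma\times A$ are metabelian. Let $Q_0\le Q$ be a free abelian subgroup of finite index with basis $a_1,\dots,a_s$, and let $\tau=\prod_p\tau_p$, which acts as multiplication by $N$. The matrices of the $a_i$ have entries in $\mathbb Z[1/N]$, so $a_i\tau^eL\subset L$ for all $i$ if $e$ is large. The elements $a_i\tau^e$, the $\tau_p$, and a basis of $Z$, acting trivially, form a basis of $F=Q_0\times T\times Z$, and each maps $L$ into $L$. Also $\sum_{f\in F}fL$ is contained in $W$ and contains $\bigcup_n\tau^{-n}L=W$. By Lemma~\ref{lem:constr}, $F\ltimes W=((Q_0\times T)\ltimes W)\times Z$ is constructible. It is normal of finite index in $\Gamma\times A$, because $(Q_0\times T)\ltimes W$ is the preimage of $Q_0\times T$ under $\Gamma\to P$ and $Z$ is central of finite index in $A$.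
\end{proof}

Taking $A=1$ shows that $\Gamma$ itself is constructible; it is generated by $P$ and $L$.

\subsection{The embedding}

If $G=Q\ltimes B$, then $G\le Q\ltimes W\le\Gamma$. In general the extension need not split, but it splits after enlarging $B$ to $W$. A homomorphism $G\to Q\ltimes W$ inducing the identity on $Q$ has the form $h\mapsto z(h)\bar h$, where $\bar h$ is the image of $h$ in $Q$ and $z\colon G\to W$ satisfies the cocycle identity $z(hh')=z(h)+\bar h\cdot z(h')$. Commutators with $g_0$ give such a cocycle, which on $B$ is $1-q_0$ instead of the identity; this is why we made $1-q_0$ invertible on $W$.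

\begin{lemma}\label{lem:embed}
There is an injective homomorphism $\iota\colon G\to\Gamma$ that restricts to the inclusion $B\subset W$ and whose composition with $\Gamma\to P\to Q$ is the projection $G\to Q$.
\end{lemma}

\begin{proof}
Let $c(h)=[h,g_0]$, which lies in $B$ as $Q$ is abelian. From $h'g_0h'^{-1}=c(h')g_0$ we get
\[
c(hh')=h\,c(h')g_0\,h^{-1}g_0^{-1}=\big(hc(h')h^{-1}\big)\big(hg_0h^{-1}g_0^{-1}\big)=\bar h\cdot c(h')+c(h).
\]
For $b\in B$ we have $c(b)=b\,(g_0b^{-1}g_0^{-1})=(1-q_0)b$. Let $z(h)=(1-q_0)^{-1}c(h)\in W$. Since $(1-q_0)^{-1}$ is additive and commutes with $Q$, the map $z$ satisfies the cocycle identity, and $z(b)=b$ for $b\in B$. So $\iota(h)=z(h)\bar h$ is a homomorphism $G\to Q\ltimes W\le\Gamma$ with the two stated properties. Its kernel lies in $B$, where $\iota$ is injective.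
\end{proof}

Only the absence of the eigenvalue $1$ was used here, and something of the kind is needed: if $G$ is the integral Heisenberg group and $B$ its center, then $Q$ acts trivially on $V_{\mathbb Q}$, so $Q\ltimes V_{\mathbb Q}$ is abelian and does not contain $G$.

\section{Elements of $B$ have logarithmic length}\label{s:log}

By Lemma~\ref{lem:size} the length in $\Gamma$ of an element $b\in B$ is at least of order $\log|b|$. To show that $\iota$ does not distort we need words of length $O(\log|b|)$ in $G$. In Section~\ref{s:example} they came from binary expansions, which worked because $t$ expands $\mathbb R$, contracts $\mathbb Q_2$, and acts by isometries on $\mathbb Q_3$. To say this in general we decompose $V$ into pieces on which each element of $Q$ has a single rate of growth.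

\subsection{Weights}\label{ss:weights}

This subsection uses only that the finitely generated abelian group $Q$ acts linearly on $V_{\mathbb Q}$; it needs neither $g_0$ nor that $B$ is torsion-free.

Recall the multiplicative Jordan decomposition: an invertible rational matrix $q$ is uniquely a product $q_sq_u$ of commuting matrices with $q_s$ semisimple and $q_u$ unipotent, and $q_s$, $q_u$ are polynomials in $q$ with rational coefficients. As $Q$ is abelian, all $q,q_s,q_u$ for $q\in Q$ commute. A product of commuting semisimple, or unipotent, matrices is semisimple, or unipotent, so by uniqueness $q\mapsto q_s$ is a homomorphism. The $\mathbb Q$-algebra $\mathcal S\subset\operatorname{End}(V_{\mathbb Q})$ generated by the $q_s$ is commutative and simultaneously diagonalizable over $\mathbb C$, so it has no nonzero nilpotent elements. A finite-dimensional commutative $\mathbb Q$-algebra with this property is a product of number fields, $\mathcal S=\prod_iK_i$. Its idempotents give $V_{\mathbb Q}=\bigoplus_iV^{(i)}$, where $V^{(i)}\ne0$ is a $K_i$-vector space. Since $Q$ commutes with $\mathcal S$, it acts $K_i$-linearly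 on $V^{(i)}$, and $q$ acts there as $\chi_i(q)(1+\eta)$, where $\chi_i\colon Q\to K_i^*$ is the $i$-th component of the homomorphism $q\mapsto q_s$ and $\eta=q_u-1$ is $K_i$-linear with $\eta^d=0$.

Recall also that the places $v$ of a number field $K$ above $\infty$, or above a prime $p$, are the absolute values $|\cdot|_v$ on $K$ extending $|\cdot|_\infty$, or $|\cdot|_p$. There are finitely many above each; those above $\infty$ are the functions $|\sigma(\cdot)|$ for embeddings $\sigma\colon K\to\mathbb C$; those above $p$ are ultrametric. With $K_v$ the completion, $K\otimes_{\mathbb Q}\mathbb R=\prod_{v\mid\infty}K_v$ and $K\otimes_{\mathbb Q}\mathbb Q_p=\prod_{v\mid p}K_v$.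

For a pair $\alpha=(i,v)$ with $v$ a place of $K_i$, put
\[
U_\alpha=K_{i,v}\otimes_{K_i}V^{(i)},\qquad\omega_\alpha=\log|\chi_i|_v\in\operatorname{Hom}(Q,\mathbb R).
\]
We call $\omega_\alpha$ the \emph{weight} of $U_\alpha$, and $\alpha$ infinite or finite according to $v$. Then $V_\infty=\bigoplus_{\alpha\mid\infty}U_\alpha$ and $V_p=\bigoplus_{\alpha\mid p}U_\alpha$ as $Q$-modules. Give $U_\alpha$ the maximum norm for a $K_{i,v}$-basis, which is ultrametric for finite $\alpha$, and write $\|\cdot\|_\alpha$ for operator norms on $U_\alpha$.

\begin{lemma}\label{lem:weights}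
\begin{itemize}
\item[(1)] An element $q\in Q$ has no eigenvalue of complex norm $1$ on $V_{\mathbb Q}$ if and only if $\omega_\alpha(q)\ne0$ for all infinite $\alpha$.
\item[(2)] For $q\in Q$ and each $\alpha$ there is $C$ with $\|q^n\|_\alpha\le Ce^{n\omega_\alpha(q)}(1+|n|)^d$ for all $n\in\mathbb Z$; for finite $\alpha$ the factor $(1+|n|)^d$ can be omitted.
\item[(3)] If $\omega_\alpha=0$, there are $C$, $D$ with $\|q\|_\alpha\le C(1+\|q\|_Q)^D$ for all $q\in Q$; for finite $\alpha$ one can take $D=0$.
\item[(4)] For finitely many nonzero homomorphisms $Q\to\mathbb R$ there is an element of $Q$ on which none of them vanishes.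
\end{itemize}
\end{lemma}

\begin{proof}
(1) The eigenvalues of $q$ are those of $q_s$, and multiplication by $\chi_i(q)$ on $V^{(i)}$, as a $\mathbb Q$-linear map, has the eigenvalues $\sigma(\chi_i(q))$ for $\sigma\colon K_i\to\mathbb C$.

(2) For all $n\in\mathbb Z$, $q^n$ acts on $U_\alpha$ as $\chi_i(q)^n\sum_{t<d}\binom nt\eta^t$. The number $\binom nt=n(n-1)\cdots(n-t+1)/t!$ is an integer, so its absolute value is at most $1$ at a finite place, and at most $(|n|+t)^t$ at an infinite one.

(3) If $q_1,\dots,q_\mu$ generate $Q$, then $q=\prod q_l^{n_l}$ with $|n_l|\le\|q\|_Q$, as $Q$ is abelian. Multiply the bounds (2).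

(4) The homomorphisms factor through $Q/Q_{\mathrm{tor}}\cong\mathbb Z^s$ and extend to nonzero linear forms on $\mathbb R^s$. Their product is a nonzero polynomial, which cannot vanish on all of $\mathbb Z^s$.
\end{proof}

\subsection{The estimate}

Return to the setting of Section~\ref{s:target}. Let $\mathcal A$ be the finite set of pairs $\alpha$ above $\infty$ or above a prime of $\Pi$, so $V=\bigoplus_{\alpha\in\mathcal A}U_\alpha$. From now on the norm $|\cdot|$ on $V$, and on every sum of summands $U_\alpha$, is the maximum of the norms on the $U_\alpha$. For such a sum $Y$ and $x\in V$, let $x_Y$ be the component of $x$ in $Y$, and $|x|_Y=|x_Y|$.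

\begin{proposition}\label{prop:log}
There is $C$ with $\|b\|_G\le C(1+\log(1+|b|))$ for all $b\in B$.
\end{proposition}

\begin{proof}
If $d=0$ then $B=0$; let $d\ge1$. Write $V=X\oplus V_0$, where $V_0$ is the sum of the $U_\alpha$ with $\omega_\alpha=0$ and $X$ is the sum of the others. By Lemma~\ref{lem:weights}(1) applied to $q_0$, \emph{only finite $\alpha$ contribute to $V_0$}; this is the main use of the hypothesis. So $X=V_\infty\oplus X_{\mathrm f}$ with $X_{\mathrm f}=\bigoplus_{p\in\Pi}X_p$ and $X_p=X\cap V_p$. By Lemma~\ref{lem:weights}(4) there is $g\in Q$ on which no nonzero weight vanishes. Let $X=X_+\oplus X_-$ according to the sign of $\omega_\alpha(g)$, and write $x_\pm=x_{X_\pm}$. By Lemma~\ref{lem:weights}(2), after replacing $g$ by a power, $g^{-1}$ has operator norm at most $\frac12$ on $X_+$ and $g$ has operator norm at most $\frac12$ on $X_-$. Let $\lambda\ge1$ bound the operator norms of $g^{\pm1}$ on $X$, and let $\tilde g\in G$ be a lift of $g$.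

We want to expand $b$ in base $g$ with digits from a finite subset of $B$. The subgroup $B$ may be much smaller than $W$, as $\mathbb Z[1/2]$ is in $\mathbb Z[1/6]$, and it is not cocompact in $V$ when $V_0\ne0$. Steps~1--3 show that its projection to $X$ is discrete and cocompact, which supplies the digits.

\emph{Step 1: for each $R$ the set $\{b\in B:|b|_X\le R\}$ is finite.} By Lemma~\ref{lem:weights}(3) the operators $q\in Q$ are uniformly bounded on $V_0$. Every element of $B$ is a finite sum of elements $\pm qb_l$, with $b_l$ in a finite generating set of the module $B$, and the norm on $V_0$ is ultrametric. So $|b|_{V_0}$ is bounded on $B$. The set in question is therefore a bounded subset of the discrete subgroup $W$ of $V$, and it is finite.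

\emph{Step 2: the projection of $B$ to $X_{\mathrm f}$ is dense.} Let $M$ be its closure, a closed subgroup with $gM=M$. The space $X_{\mathrm f}$ is a topological module over $R_\Pi=\prod_{p\in\Pi}\mathbb Z_p$, and $\mathbb Z$ is dense in $R_\Pi$ by the Chinese remainder theorem, so $M$ is an $R_\Pi$-submodule. Multiplying by the idempotents of $R_\Pi$ gives $M=\bigoplus_pM_p$, where $M_p=M\cap X_p$ is the projection of $M$ to $X_p$; it is a $\mathbb Z_p$-submodule with $gM_p=M_p$. Now $B$ spans $V_{\mathbb Q}$ over $\mathbb Q$, hence $V_p$ over $\mathbb Q_p$, so its projection to the direct summand $X_p$ spans $X_p$. Thus $M_p$ contains a $\mathbb Q_p$-basis of $X_p$ and its $\mathbb Z_p$-span, which is a neighborhood of $0$. If $x\in X_p\cap X_+$, then $g^{-k}x\to0$, so $g^{-k}x\in M_p$ for some $k$ and $x\in g^kM_p=M_p$. If $x\in X_p\cap X_-$, the same holds with $g^kx\to0$. As $X_p$ is the sum of these two subspaces, $M_p=X_p$.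

\emph{Step 3: there is $\rho\ge1$ such that for each $x\in X$ some $b\in B$ has $|b-x|_X\le\rho$.} Let $O$ be the closed unit ball of $X_{\mathrm f}$, an open subgroup since the norm is ultrametric, and let $B_1$ be the subgroup of all $b\in B$ with $b_{X_{\mathrm f}}\in O$. Let $b_1,\dots,b_d\in B$ be a $\mathbb Q$-basis of $V_{\mathbb Q}$. As $|N|_p<1$ for $p\in\Pi$, the elements $N^lb_1,\dots,N^lb_d$ lie in $B_1$ for large $l$, and they form an $\mathbb R$-basis of $V_\infty$. So every point of $V_\infty$ is within some $\rho\ge1$ of the projection of $B_1$. Given $x\in X$, choose $b\in B$ with $(b-x)_{X_{\mathrm f}}\in O$ by Step~2, and then $b'\in B_1$ with $|b'-(x-b)|_{V_\infty}\le\rho$. Then $|b+b'-x|_{X_{\mathrm f}}\le1$ and $|b+b'-x|_{V_\infty}\le\rho$.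

\emph{Step 4: the expansion.} Let $\mathcal D=\{\beta\in B:|\beta|_X\le(\lambda+2)\rho\}$, a finite set by Step~1. Let $b\in B$ and $n=\lceil\log_2(1+|b|)\rceil$. We first approximate $b_+$, starting from the leading digit. Put $y_n=g^{-n}b_+$, so $|y_n|\le2^{-n}|b|\le1$. For $k=n,n-1,\dots,0$, given $y_k\in X_+$, choose $\varepsilon_k\in B$ with $|\varepsilon_k-y_k|_X\le\rho$ by Step~3, and put $y_{k-1}=g\,(y_k-(\varepsilon_k)_+)\in X_+$. Since $y_k\in X_+$, we have $|y_k-(\varepsilon_k)_+|\le\rho$ and $|(\varepsilon_k)_-|\le\rho$. Hence $|y_k|\le\lambda\rho$ for all $k$, and $\varepsilon_k\in\mathcal D$. Adding the identities $g^ky_k-g^k(\varepsilon_k)_+=g^{k-1}y_{k-1}$ for $1\le k\le n$, and using $g^ny_n=b_+$, gives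
\[
\Big|\,b_+-\sum_{k=0}^ng^k(\varepsilon_k)_+\Big|=|y_0-(\varepsilon_0)_+|\le\rho,\qquad\Big|\sum_{k=0}^ng^k(\varepsilon_k)_-\Big|\le\rho\sum_{k\ge0}2^{-k}=2\rho .
\]
The second inequality is the point: the errors that the digits make in $X_-$ are damped by $g$. Exchanging $g$ with $g^{-1}$ and $X_+$ with $X_-$, we start from $g^nb_-$, of norm at most $1$, and obtain $\delta_0,\dots,\delta_n\in\mathcal D$ with $|b_--\sum g^{-k}(\delta_k)_-|\le\rho$ and $|\sum g^{-k}(\delta_k)_+|\le2\rho$. The element
\[
b'=b-\sum_{k=0}^ng^k\varepsilon_k-\sum_{k=0}^ng^{-k}\delta_k\in B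
\]
has $|b'_+|\le\rho+2\rho$ and $|b'_-|\le2\rho+\rho$, so $b'\in\mathcal D$. In $G$,
\[
\sum_{k=0}^ng^k\varepsilon_k=\prod_{k=0}^n\tilde g^k\varepsilon_k\tilde g^{-k}=\varepsilon_0\,\tilde g\,\varepsilon_1\,\tilde g\cdots\tilde g\,\varepsilon_n\,\tilde g^{-n},
\]
which has length at most $(n+1)c+2n\|\tilde g\|_G$ with $c=\max_{\beta\in\mathcal D}\|\beta\|_G$. The second sum has the same form with $\tilde g^{-1}$ and $\delta_k$. So $\|b\|_G\le(2n+3)c+4n\|\tilde g\|_G$.
\end{proof}

Step~1 fails if an infinite weight vanishes: for $G=B=\mathbb Z$ we have $V_0=V\supset\mathbb R$, the group $B$ is unbounded in $V_0$, and $\|b\|_G=|b|_\infty$.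

\begin{proposition}\label{prop:undist}
The embedding $\iota\colon G\to\Gamma$ is without distortion.
\end{proposition}

\begin{proof}
Identify $G$ with $\iota(G)$, and generate $Q$ by the images of the generators of $G$. The finitely many generators of $\Gamma$ and their inverses satisfy the hypotheses of Lemma~\ref{lem:size} for some $R$ and $\lambda$, so $|w|\le nR\lambda^n$ for $w\in W$ with $\|w\|_\Gamma=n$. Hence $\log(1+|w|)\preccurlyeq\|w\|_\Gamma$ on $W$, and with Proposition~\ref{prop:log} we get $\|b\|_G\preccurlyeq\|b\|_\Gamma$ on $B$.

Let $h\in G$ have image $q\in Q$. Since the homomorphism $\Gamma\to Q$ extends $G\to Q$, we have $\|q\|_Q\preccurlyeq\|h\|_\Gamma$. Lifting a shortest word for $q$ gives $\sigma\in G$ with image $q$ and $\|\sigma\|_G\le\|q\|_Q$. Then $b=\sigma^{-1}h\in B$ and $\|b\|_\Gamma\le\|\sigma\|_\Gamma+\|h\|_\Gamma\preccurlyeq\|\sigma\|_G+\|h\|_\Gamma\preccurlyeq\|h\|_\Gamma$. Therefore $\|h\|_G\le\|\sigma\|_G+\|b\|_G\preccurlyeq\|h\|_\Gamma$.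
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{s:proofB}

Let $G$, $B$, $g_0$ be as in the theorem. Let $m$, $\bar G$, $A$, $Z$ be as in Lemma~\ref{lem:torsion}, let $\Gamma=P\ltimes W$ be the group of Section~\ref{s:target} for the pair $(\bar G,B/B_{\mathrm{tor}})$, and put $\Gamma^*=\Gamma\times A$.

By Proposition~\ref{prop:constr}, $\Gamma^*$ is metabelian and constructible. By Proposition~\ref{prop:undist} and Lemma~\ref{lem:torsion}, $G$ embeds in $\Gamma^*$ without distortion. The subgroup $\Gamma\times Z=(P\times Z)\ltimes W$ has finite index in $\Gamma^*$, so $\Gamma^*$ is of type $(\star)$ by Lemma~\ref{lem:lattice}, and its Dehn function is at most quadratic by Corollary~\ref{cor:star}. Finally, let $p\ne p'$ be primes in $\Pi$. The composition of projections $\Gamma^*\to\Gamma\to P\to T\to\langle\tau_p,\tau_{p'}\rangle\cong\mathbb Z^2$ fixes $\tau_p$ and $\tau_{p'}$, so the Dehn function is at least quadratic by Lemma~\ref{lem:retract}. This proves Theorem~\ref{thm:B}, and with it Corollary~\ref{cor:A}. \qed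

\section{Sharpness and the converse}\label{s:proofC}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
We use two facts about hyperbolic groups. A finitely presented group with subquadratic Dehn function is hyperbolic (Gromov; Ol'shanskii; Bowditch; Papasoglu), and a hyperbolic group that is not virtually cyclic contains a nonabelian free group. A solvable group contains no nonabelian free group. So a finitely presented solvable group with subquadratic Dehn function is virtually cyclic, and so are all its subgroups.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]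
The first assertion is Corollary~\ref{cor:star}.

\emph{(a) implies (c).} The group $\Gamma^*$ of Section~\ref{s:proofB} is of type $(\star)$. The subgroup $mB$ has finite index in $B$, maps trivially to $A=G/mB$, and maps into $W\le\Gamma$ by Lemma~\ref{lem:embed}.

\emph{(c) implies (b).} Let $G\le\Delta$ be undistorted, with $\Gamma=P\ltimes W$ of finite index in $\Delta$ and $H=P\ltimes V$ as in Definition~\ref{def:tame}. Let $b\in B$. Some power $b^l$, $l\ge1$, is an element $w\in W$. The triangle inequality gives $|nw|\le n|w|$, so $\|w^n\|_S=O(\log(n+1))$ by Theorem~\ref{thm:tame}(2). By the proof of Corollary~\ref{cor:star}, $\Gamma$ is discrete and cocompact in $H$, so Proposition~\ref{prop:cocompact} gives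
\[
\|b^{ln}\|_G\preccurlyeq\|w^n\|_\Delta\preccurlyeq\|w^n\|_\Gamma\preccurlyeq\|w^n\|_S=O(\log(n+1)).
\]
Writing $n=ln_1+n_2$ with $0\le n_2<l$ gives $\|b^n\|_G\le\|b^{ln_1}\|_G+l\|b\|_G=O(\log(n+1))$.

\emph{(b) implies (a).} Suppose that (a) fails; we find $b\in B$ with $\|b^n\|_G$ bounded below by a positive power of $n$. Use the weights of Section~\ref{ss:weights} for $V_{\mathbb Q}=B\otimes\mathbb Q$. If all infinite weights were nonzero, then parts (4) and (1) of Lemma~\ref{lem:weights} would give an element satisfying (a). So $\omega_\alpha=0$ for some infinite $\alpha=(i,v)$, and $Q$ acts on $U_\alpha$ with polynomially growing norms by Lemma~\ref{lem:weights}(3). Let $\phi$ be the $Q$-equivariant homomorphism $B\to V_{\mathbb Q}\to V^{(i)}\to U_\alpha$. The image of $B$ spans $V_{\mathbb Q}$, the space $V^{(i)}$ is nonzero, and the last map is injective, so $\phi(b)\ne0$ for some $b\in B$.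

We cannot apply Lemma~\ref{lem:size}, since $G$ need not split over $B$, nor embed as in Lemma~\ref{lem:embed}. Instead we fill words in the quotient $Q$. Let $S$ be a finite generating set of $G$, viewed also as an alphabet generating $Q$, and let $k$, $C$ be the constants of Lemma~\ref{lem:abelian} for $Q$. Let $w$ be a word of length $\ell=\|b^n\|_G\ge1$ representing $b^n$. It represents $1$ in $Q$, so $w=\prod_{j\le M}y_jr_jy_j^{-1}$ in $F(S)$ with $M\le C\ell^2$ and $|y_j|\le C\ell$, where $r_j$ has length at most $k$ and represents $1$ in $Q$. In $G$ the word $r_j$ represents an element $\beta_j\in B$ of length at most $k$, and there are finitely many such elements; let $R$ bound $|\phi(\beta)|$ on them. With $\bar y_j$ the image of $y_j$ in $Q$, we have $nb=\sum_j\bar y_j\cdot\beta_j$ in $B$. As $v$ is an infinite place, $|n\phi(b)|=n|\phi(b)|$, and therefore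
\[
n\,|\phi(b)|\le\sum_{j\le M}\|\bar y_j\|_\alpha\,|\phi(\beta_j)|\le C\ell^2\cdot C'(1+C\ell)^D\cdot R .
\]
Hence $\|b^n\|_G\ge cn^{1/(D+2)}$ for some $c>0$ and all $n\ge1$, and (b) fails.
\end{proof}

\begin{remark}
The condition on $B$ in (c) cannot be dropped. For $G=B=\mathbb Z$ condition (a) fails, although $\mathbb Z$ is undistorted in $\mathbb Z^2$, which is of type $(\star)$ with $V=0$. The group $\mathbb Z^2$ is also metabelian and constructible, with quadratic Dehn function by Lemmas~\ref{lem:abelian} and~\ref{lem:retract}. So (a) is not necessary for the existence of some undistorted embedding in a metabelian constructible group with quadratic Dehn function; it is necessary and sufficient once $B$ is to be placed, up to finite index, inside $W$.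
\end{remark}

\begin{thebibliography}{1}
\bibitem{CMP} Sean Cleary and Conchita Mart\'inez-P\'erez, \emph{Undistorted embeddings of metabelian groups of finite Pr\"ufer rank}, arXiv:1501.06185 (2015).
\end{thebibliography}
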